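\title{Upward growth and heavy percolation clusters on nonunimodular transitive graphs}

\begin{abstract}
Let $\Gamma$ be a closed, vertex-transitive, nonunimodular group of automorphisms of a connected, locally finite, infinite graph $G$. The Haar measures of the vertex stabilizers give every vertex a weight. A percolation cluster is heavy if its total weight is infinite, and $p_h$ is the threshold for the existence of heavy clusters. Upward growth counts the vertices of the ball of radius $n$ that can be reached from its center along a path of nondecreasing weights. We prove that $p_h<1$ if and only if upward growth is nonlinear. The proof identifies the exceptional pairs: upward growth is linear, and $p_h=1$, exactly when $\Gamma$ acts vertex-transitively on a locally finite tree fixing an end and the vertex set of $G$ maps to that tree equivariantly with finite fibers. We also show that upward growth is either linear or at least quadratic.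
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Weights, heavy clusters and upward growth}

Throughout the paper $G$ is a connected, locally finite, infinite simple graph with vertex set $V$ and graph metric $d$, and $B(x,n)$ is the ball of radius $n$ around $x$. The group $\mathrm{Aut}(G)$ carries the topology of pointwise convergence on $V$, and $\Gamma$ is a closed subgroup of $\mathrm{Aut}(G)$ that acts transitively on $V$. Such a group is locally compact and the stabilizer $\Gamma_x$ of a vertex $x$ is a compact open subgroup (see Section~\ref{sec:prelim}), so $\Gamma$ has a left Haar measure $\mu$ and $0<\mu(\Gamma_x)<\infty$. The group is \emph{unimodular} if $\mu$ is also right invariant. Fix a root vertex $o$ and define the \emph{weight} of a vertex $x$ by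
\begin{equation}\label{eq:weight}
\mathbf{w}(x)=\frac{\mu(\Gamma_x)}{\mu(\Gamma_o)}=\frac{|\Gamma_x o|}{|\Gamma_o x|}.
\end{equation}
The second equality holds because $\Gamma_x$ is a union of $|\Gamma_x o|$ left cosets of $\Gamma_x\cap\Gamma_o$ and $\Gamma_o$ is a union of $|\Gamma_o x|$ left cosets of the same group. In the same way $\mathbf{w}(y)/\mathbf{w}(x)=|\Gamma_y x|/|\Gamma_x y|$ for any two vertices. The weight therefore measures an asymmetry: $y$ is heavier than $x$ when $x$ has more look-alikes seen from $y$ than $y$ has seen from $x$. The group $\Gamma$ is unimodular if and only if $\mathbf{w}\equiv1$ (Lemma~\ref{lem:delta}). For $C\subseteq V$ put $\mathbf{w}(C)=\sum_{x\in C}\mathbf{w}(x)$.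

In Bernoulli$(p)$ bond percolation, with law $\mathbb{P}_p$, each edge is open with probability $p$ and closed otherwise, independently; the \emph{cluster} $\mathcal{C}(x)$ is the set of vertices joined to $x$ by an open path. For a connected countable graph $X$, the threshold $p_c(X)$ is the infimum of those $p$ for which an infinite cluster exists with positive probability. A cluster of $G$ is \emph{heavy} if its weight is infinite, and
\[
p_h=p_h(G,\Gamma)=\inf\{p\in[0,1]:\ \mathbb{P}_p(\mathbf{w}(\mathcal{C}(o))=\infty)>0\}.
\]
Heavy clusters are infinite, so $p_c(G)\le p_h$.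

A \emph{monotone path from $x$} is a path of $G$ that starts at $x$ and along which $\mathbf{w}$ is nondecreasing. Let $U(x)$ be the set of endpoints of monotone paths from $x$, and let
\[
U_n=|U(o)\cap B(o,n)|,\qquad U_n'=|\{\text{endpoints of monotone paths from $o$ of length at most $n$}\}|,
\]
so that $U_n'\le U_n$. \emph{Upward growth} is \emph{linear} if $U_n\le Cn$ for some $C<\infty$ and all $n\ge1$, and \emph{nonlinear} otherwise. The following question was posed by Terlov and Tim\'ar~\cite{TT}.

\medskip
\noindent\textbf{Question.} \emph{Let $\Gamma$ be nonunimodular. Is upward growth nonlinear if and only if $p_h(G,\Gamma)<1$?}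
\medskip

To see why one would guess that the answer is yes, read the definitions for a unimodular group. Then $\mathbf{w}\equiv1$, heavy means infinite, $p_h=p_c(G)$ and $U_n=|B(o,n)|$. If $|B(o,n)|\le Cn$, then infinitely many spheres around $o$ have at most $2C$ vertices, almost surely all edges at one of these spheres are closed when $p<1$, and so $p_c(G)=1$. The converse is the following theorem, which we shall also use in the proof. A graph is \emph{quasi-transitive} if its automorphism group has finitely many orbits on vertices.

\begin{theorem}[Duminil-Copin, Goswami, Raoufi, Severo, Yadin \cite{DGRSY}]\label{thm:DGRSY}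
An infinite, connected, locally finite, quasi-transitive graph whose balls around a fixed vertex satisfy $\limsup_n |B_n|/n=\infty$, where $B_n$ is the ball of radius $n$, has $p_c<1$.
\end{theorem}

In the nonunimodular case $U(o)$ takes the place of the whole graph. Its vertices have weight at least $1$, so a cluster that contains infinitely many of them is heavy. If $U(o)$ is large one expects such clusters for $p$ near $1$; if it is thin one expects bottlenecks that stop clusters from climbing. Neither half of this heuristic is a proof. The set $U(o)$ carries no transitive action, so Theorem~\ref{thm:DGRSY} does not apply to it; and a cluster that cannot climb might still be heavy, by spreading sideways or by containing very many light vertices.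

\subsection{Results}

From now on $\Gamma$ is nonunimodular. Put $\delta(\gamma)=\mathbf{w}(\gamma o)$ for $\gamma\in\Gamma$. This is a nontrivial homomorphism $\Gamma\to\mathbb{R}_{>0}$ with $\mathbf{w}(\gamma x)=\delta(\gamma)\mathbf{w}(x)$ (Lemma~\ref{lem:delta}), so its kernel $\Gamma^0$ is the group of weight-preserving elements. An \emph{end} of a tree is an equivalence class of rays, two rays being equivalent when they share a tail.

\begin{theorem}\label{thm:main}
Let $G$ be a connected, locally finite, infinite graph and let $\Gamma$ be a closed, vertex-transitive, nonunimodular subgroup of $\mathrm{Aut}(G)$. The following are equivalent.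
\begin{itemize}
\item[(a)] Upward growth is linear.
\item[(b)] $p_h(G,\Gamma)=1$.
\item[(c)] There are $t\in\Gamma$ with $\delta(t)>1$ and $\Gamma=\Gamma^0\langle t\rangle$, and a compact open subgroup $W\le\Gamma^0$ with $W\subseteq tWt^{-1}$ and $\Gamma^0=\bigcup_{n\ge0}t^nWt^{-n}$.
\item[(d)] $\Gamma$ acts vertex-transitively on a locally finite infinite tree $T$ fixing an end of $T$, and there is a $\Gamma$-equivariant map $V\to V(T)$ with finite fibers.
\end{itemize}
In particular, upward growth is nonlinear if and only if $p_h(G,\Gamma)<1$.
\end{theorem}

\begin{theorem}\label{thm:compl}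
In the setting of Theorem~\ref{thm:main} the following hold.
\begin{itemize}
\item[(1)] Either $U_n\le Cn$ for all $n\ge1$ with some $C<\infty$, or $U_n\ge U_n'\ge cn^2$ for all $n\ge1$ with some $c>0$.
\item[(2)] Conditions \textup{(c)} and \textup{(d)} depend only on the action of $\Gamma$ on $V$. Hence neither the linearity of upward growth nor the inequality $p_h<1$ depends on the choice of the $\Gamma$-invariant, locally finite, connected edge set on $V$.
\item[(3)] If $p_h=1$, then $\delta(\Gamma)=q^{\mathbb{Z}}$ for an integer $q\ge2$.
\end{itemize}
\end{theorem}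

By part (1), $U_n$ is linear exactly when $U_n'$ is, so Theorem~\ref{thm:main} holds for either count. The exponent $2$ in part (1) cannot be improved (Example~\ref{ex:product}).

The proof never compares (a) and (b) directly; each is compared with the algebraic condition (c). Section~\ref{sec:tree} builds the tree of (d) from (c) and uses it to prove (a) and (b). Section~\ref{sec:embed} shows that when (c) fails, $G$ contains a coarse copy of a graph with $p_c<1$ on which the weight is bounded below, which gives $p_h<1$. Section~\ref{sec:count} counts $U(o)$ level by level, proves the gap in Theorem~\ref{thm:compl}(1), and recovers the group $W$ of (c) from linear upward growth. Section~\ref{sec:final} assembles the two theorems.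

\section{Examples}\label{sec:examples}

We use two textbook facts. On the rooted tree in which every vertex has $r\ge2$ children, the cluster of the root is a branching process with mean offspring $pr$, so it is infinite with positive probability when $p>1/r$. On the quadrant $\mathbb{N}^2$, where $\mathbb{N}=\{0,1,2,\dots\}$ and edges join points at distance one, $p_c<1$ by Peierls' argument: a finite cluster of the corner is cut off by a dual path crossing only closed edges, there are at most $n3^n$ such paths of length $n$, and $\sum_n n3^n(1-p)^n<1$ for $p$ near $1$.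

Let $T_q$, $q\ge2$, be the regular tree of degree $q+1$ and let $\xi$ be an end of it. Every vertex $v$ starts a unique ray in the class $\xi$; the next vertex on this ray is the \emph{parent} $\operatorname{par}(v)$, and the other $q$ neighbors of $v$ are its \emph{children}. Any two vertices have a common ancestor, and there is a \emph{level} function $\ell$ with values in $\mathbb{Z}$ and $\ell(\operatorname{par}v)=\ell(v)+1$. The closed group $\mathrm{Aut}(T_q,\xi)$ of automorphisms fixing $\xi$ is vertex-transitive, commutes with $\operatorname{par}$, and each of its elements shifts $\ell$ by a constant. The stabilizer of $v$ fixes $\operatorname{par}(v)$ and permutes the children of $v$ transitively.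

\begin{example}[the tree with a fixed end]\label{ex:tree}
Let $G=T_q$, $\Gamma=\mathrm{Aut}(T_q,\xi)$ and $\ell(o)=0$. Then $\mathbf{w}(\operatorname{par}v)/\mathbf{w}(v)=q/1$, so $\mathbf{w}=q^{\ell}$. The set $U(o)$ is the ray of ancestors of $o$, and $U_n=n+1$.

Clusters are infinite with positive probability once $p>1/q$, but $p_h=1$. Fix $p<1$. First, almost surely some edge on the ray from $o$ is closed, so $\mathcal{C}(o)$ has a highest vertex $v$ and consists of the descendants of $v$ joined to $v$ by open paths. Second, for a fixed vertex $v$ the expected weight of the set of such descendants is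
\[
\sum_{j\ge0}q^j\,p^j\,q^{\ell(v)-j}=\frac{\mathbf{w}(v)}{1-p}<\infty ,
\]
since the $j$th generation has $q^j$ vertices, each connected to $v$ with probability $p^j$ and of weight $q^{\ell(v)-j}$. So almost surely all these sets have finite weight, and $\mathcal{C}(o)$ is one of them.

Condition (c) holds with $W=\Gamma_o$ and any $t$ with $to=\operatorname{par}(o)$. Indeed $t^no=\operatorname{par}^n(o)$, so $t^nWt^{-n}$ is the stabilizer of the $n$th ancestor of $o$, and these groups increase. If $\gamma$ preserves levels, then $o$ and $\gamma o$ have a common ancestor $\operatorname{par}^n(o)=\operatorname{par}^n(\gamma o)=\gamma\operatorname{par}^n(o)$, which $\gamma$ fixes.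
\end{example}

The two steps of this example, a closed barrier that gives the cluster a top and a count of weight from the top, are the two steps of the general proof that (c) implies $p_h=1$. The next two examples show the two shapes that $U(o)$ contains when $p_h<1$.

\begin{example}[a quadrant]\label{ex:product}
Let $G=T_q\times\mathbb{Z}$ be the Cartesian product and let $\Gamma$ be the product of $\mathrm{Aut}(T_q,\xi)$ with the translations of $\mathbb{Z}$. The stabilizer of $(v,i)$ acts only on the first coordinate, so $\mathbf{w}(v,i)=q^{\ell(v)}$ for a root $o=(v_0,0)$ with $\ell(v_0)=0$. Thus $U(o)=\{(\operatorname{par}^k v_0,i):k\ge0,\ i\in\mathbb{Z}\}$ and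
\[
U_n=U'_n=\sum_{k=0}^n\bigl(2(n-k)+1\bigr)=(n+1)^2 .
\]
The set $U(o)$ contains a quadrant on which $\mathbf{w}\ge1$, so $p_h\le p_c(\mathbb{N}^2)<1$. Condition (c) fails, because a nontrivial translation of $\mathbb{Z}$ lies in $\Gamma^0$ and in no compact subgroup. The example also shows that ``nondecreasing'' cannot be replaced by ``increasing'' in the definition of upward growth: strictly increasing paths from $o$ reach only a ray.
\end{example}

\begin{example}[a branching tree]\label{ex:horo}
Let $q>r\ge2$ and fix ends and level functions on $T_q$ and $T_r$. Let $V$ be the set of pairs $(x,y)\in T_q\times T_r$ with $\ell(x)+\ell(y)=0$, and join $(x,y)$ to $(\operatorname{par}x,y')$ for every child $y'$ of $y$. This graph is connected: going $k$ steps up and then $k$ steps down in the first coordinate replaces $x$ by any vertex with the same $k$th ancestor and returns to $y$, and symmetrically for the second coordinate. Let $\Gamma$ be the group of pairs of end-fixing automorphisms whose level shifts add up to $0$. The stabilizer of $(x,y)$ is the product of the stabilizers of $x$ and $y$. For $o=(x,y)$ and $z=(\operatorname{par}x,y')$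 we get $|\Gamma_oz|=r$ and $|\Gamma_zo|=q$, so $\mathbf{w}(z)=q/r>1$. Every vertex has $r$ heavier neighbors, distinct monotone paths from $o$ have distinct endpoints, $U'_n=1+r+\dots+r^n$, and $p_h\le1/r$.
\end{example}

\section{The group, its steps, and mass transport}\label{sec:prelim}

\subsection{Topology}

Write $K=\Gamma_o$. A neighborhood basis of the identity in $\Gamma$ is formed by the pointwise stabilizers of nonempty finite sets of vertices, which are open subgroups. They are compact: $K$ permutes each finite ball $B(o,n)$, and since $\Gamma$ is closed, $K$ is a closed subgroup of the product of the finite groups $\mathrm{Sym}(B(o,n))$. This is where local finiteness of $G$ and closedness of $\Gamma$ enter. We use the following facts without further comment.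

The map $\gamma K\mapsto\gamma o$ identifies $\Gamma/K$ with $V$. A set $A\subseteq\Gamma$ with $A=AK$ is a union of $|Ao|$ left cosets of $K$; hence it is open, $\mu(A)=|Ao|\,\mu(K)$, and $A$ is compact if and only if $Ao$ is finite. For any compact $A\subseteq\Gamma$ the set $AK$ is compact, so $d(o,\gamma o)$ is bounded on $A$. Open subgroups are closed. If $W'\le W$ are compact open subgroups, then $[W:W']=\mu(W)/\mu(W')<\infty$.

\subsection{The homomorphism $\delta$}

\begin{lemma}\label{lem:delta}
The map $\delta(\gamma)=\mathbf{w}(\gamma o)$ is a homomorphism $\Gamma\to\mathbb{R}_{>0}$, and it is trivial if and only if $\Gamma$ is unimodular. For all $\gamma\in\Gamma$, $x\in V$ and Borel sets $A\subseteq\Gamma$ we have $\mu(\gamma A\gamma^{-1})=\delta(\gamma)\mu(A)$ and $\mathbf{w}(\gamma x)=\delta(\gamma)\mathbf{w}(x)$. The kernel $\Gamma^0$ is an open normal subgroup that contains every compact subgroup of $\Gamma$.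
\end{lemma}

\begin{proof}
For fixed $\gamma$ the measure $A\mapsto\mu(A\gamma^{-1})$ is a left Haar measure, so by uniqueness it equals $c(\gamma)\mu$ for some $c(\gamma)>0$. From $A(\gamma\gamma')^{-1}=(A\gamma'^{-1})\gamma^{-1}$ we get $c(\gamma\gamma')=c(\gamma)c(\gamma')$, and $c\equiv1$ exactly when $\mu$ is right invariant. By left invariance $\mu(\gamma A\gamma^{-1})=c(\gamma)\mu(A)$. Taking $A=\Gamma_x$, for which $\gamma\Gamma_x\gamma^{-1}=\Gamma_{\gamma x}$, gives $\mathbf{w}(\gamma x)=c(\gamma)\mathbf{w}(x)$, and $x=o$ gives $c=\delta$. Since $\delta=1$ on the open subgroup $K$, the kernel is open. A compact subgroup meets finitely many cosets of $K$, so its image is a finite subgroup of $\mathbb{R}_{>0}$, which is trivial.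
\end{proof}

We call $h=\log\mathbf{w}$ the \emph{height}, so that $h(\gamma x)=\log\delta(\gamma)+h(x)$.

\subsection{Paths as products of steps}

Let $E=\{\gamma\in\Gamma:d(o,\gamma o)\le1\}$. Then $E=E^{-1}=KEK$, and $E$ is compact because $Eo$ is finite. If $e_1,\dots,e_n\in E$, consecutive vertices of the sequence $o,\ e_1o,\ e_1e_2o,\dots$ are adjacent or equal, and the $i$th step changes the height by $\log\delta(e_i)$. Conversely, given a path $o=x_0,x_1,\dots,x_n$, put $\gamma_0=1$ and choose any $\gamma_i$ with $\gamma_io=x_i$; then $e_i=\gamma_{i-1}^{-1}\gamma_i\in E$. As $G$ is connected and $\gamma_n$ may be any element taking $o$ to $x_n$, the set $E$ generates $\Gamma$. Since $\log\delta(E)=h(Eo)$ is finite, the group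
\[
\Lambda=\log\delta(\Gamma)\subseteq\mathbb{R}
\]
is finitely generated and torsion-free, so $\Lambda\cong\mathbb{Z}^r$. Nonunimodularity says that the \emph{rank} $r$ is at least $1$.

When $r=1$ we use the following notation. Let $a>0$ generate $\Lambda$. The \emph{level} of a vertex is $\ell(x)=h(x)/a\in\mathbb{Z}$, and $\ell(\gamma)=\ell(\gamma o)$ for $\gamma\in\Gamma$, so that $\ell(\gamma x)=\ell(\gamma)+\ell(x)$. Let $L=\max_{e\in E}\ell(e)\ge1$; the levels of adjacent vertices differ by at most $L$. If $\ell(t)=1$, then every $\gamma$ equals $(\gamma t^{-\ell(\gamma)})t^{\ell(\gamma)}$, so $\Gamma=\Gamma^0\langle t\rangle$. The next lemma says that the weight-preserving parts of all steps lie in one compact set.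

\begin{lemma}\label{lem:At}
Let $r=1$ and $\ell(t)=1$. There is a compact set $A(t)\subseteq\Gamma^0$ with $1\in A(t)=A(t)^{-1}=KA(t)K$ such that $e\in A(t)\,t^{\ell(e)}$ for every $e\in E$.
\end{lemma}

\begin{proof}
For $|n|\le L$ the set $E_n=\{e\in E:\ell(e)=n\}$ is a finite union of left cosets of $K$, hence compact. So $A_+=\bigcup_{|n|\le L}KE_nt^{-n}K$ is a compact subset of $\Gamma^0$. Take $A(t)=K\cup A_+\cup A_+^{-1}$.
\end{proof}

\subsection{Mass transport}

Think of $F(x,y)$ as mass sent from $x$ to $y$. The mass sent out of $o$ equals the mass received at $o$, provided that senders are counted with their weights. On $T_q$, if each vertex sends mass $1$ to its parent, then $o$ sends $1$ and receives $1$ from each of $q$ children of weight $1/q$.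

\begin{lemma}\label{lem:mtp}
Let $F:V\times V\to[0,\infty]$ satisfy $F(\gamma x,\gamma y)=F(x,y)$ for all $\gamma\in\Gamma$. Then $\sum_{y}F(o,y)=\sum_{x}F(x,o)\,\mathbf{w}(x)$.
\end{lemma}

\begin{proof}
The summands on both sides are constant on $K$-orbits. The $K$-orbits on $V$ correspond to the double cosets $K\gamma K$, and inversion $K\gamma K\mapsto K\gamma^{-1}K$ is a bijection of the set of double cosets. It suffices to show that the orbit of $y=\gamma o$ contributes to the left side what the orbit of $x=\gamma^{-1}o$ contributes to the right side. By invariance $F(o,y)=F(x,o)$. The left contribution is $|Ky|\,F(o,y)$. By \eqref{eq:weight} the right contribution is $|Kx|\,\mathbf{w}(x)F(x,o)=|\Gamma_xo|\,F(x,o)$, and $|\Gamma_xo|=|\gamma^{-1}K\gamma o|=|Ky|$.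
\end{proof}

\section{The tree, and what follows from it}\label{sec:tree}

\subsection{Equivalence of (c) and (d)}

In Example~\ref{ex:tree} the vertices of the tree are the cosets $gW$ and the parent of $gW$ is $gtW$. This recipe makes sense whenever (c) holds. One adjustment is needed. If we add to $T_q$ an edge between any two children of the same parent, then $W=\Gamma_o$ still satisfies (c), but adjacent vertices of $G$ no longer lie on a common ancestral line of the tree; they do after we map every vertex to its parent, that is, after we replace $W$ by $tWt^{-1}$. Property (iii) below, on which everything in this section rests, is obtained by such a replacement.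

Assume (c). Since $\Gamma=\Gamma^0\langle t\rangle$, the number $\log\delta(t)>0$ generates $\Lambda$, so $r=1$ and $\ell(t)=1$.

\begin{proposition}\label{prop:tree}
Assume \textup{(c)} and put $q=\delta(t)$. Then $q$ is an integer, $q\ge2$, and $\mathbf{w}=q^{\ell}$. There are a tree $T$ with an end, with parent map $\operatorname{par}$ and level function $\ell$, an action of $\Gamma$ on $T$, and a map $\pi:V\to V(T)$ such that:
\begin{itemize}
\item[(i)] every vertex of $T$ has $q$ children, and $\Gamma$ acts vertex-transitively and fixes the end;
\item[(ii)] $\pi$ is $\Gamma$-equivariant and level-preserving, and all its fibers have the same finite size $\kappa$;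
\item[(iii)] if $xy$ is an edge of $G$ and $n=\ell(y)-\ell(x)\ge0$, then $n\le L$ and $\pi(y)=\operatorname{par}^n\pi(x)$.
\end{itemize}
In particular \textup{(c)} implies \textup{(d)}.
\end{proposition}

\begin{proof}
The compact set $A(t)\subseteq\Gamma^0$ of Lemma~\ref{lem:At} is covered by the increasing open subgroups $t^nWt^{-n}$, so it lies in one of them. That subgroup has all the properties required of $W$ in (c), so we may assume $K\subseteq A(t)\subseteq W$.

Let $V(T)=\Gamma/W$. Put $\ell(gW)=\ell(g)$, which is well defined as $W\subseteq\Gamma^0$, and $\operatorname{par}(gW)=gtW$, which is well defined as $t^{-1}Wt\subseteq W$, that is, $Wt\subseteq tW$. Then $\operatorname{par}^n(gW)=gt^nW$, the map $\operatorname{par}$ commutes with left multiplication by $\Gamma$, and it raises $\ell$ by $1$. Let the edges of $T$ be the pairs $\{gW,\operatorname{par}(gW)\}$.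

A coset $gW$ is a child of $W$ if and only if $g\in Wt^{-1}$, so the children of $W$ form the $W$-orbit of $t^{-1}W$. The stabilizer of $t^{-1}W$ is $t^{-1}Wt\subseteq W$, so the number of children is $[W:t^{-1}Wt]=\mu(W)/\mu(t^{-1}Wt)=\delta(t)$. Hence $q$ is an integer, $q\ge2$ because $q>1$, and $\mathbf{w}=e^{a\ell}=q^\ell$. The graph $T$ has no cycle, since both neighbors on a cycle of a vertex of minimal level would be its parent. Any two vertices have a common ancestor: by transitivity let them be $W$ and $gt^mW$ with $g\in\Gamma^0$, $m\in\mathbb{Z}$, and choose $n\ge\max(m,0)$ with $g\in t^nWt^{-n}$; then $\operatorname{par}^{n-m}(gt^mW)=gt^nW=t^nW=\operatorname{par}^n(W)$. So $T$ is a locally finite infinite tree, all rays $v,\operatorname{par}v,\operatorname{par}^2v,\dots$ define the same end, and $\Gamma$ fixes this end. This is (i).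

Put $\pi(\gamma o)=\gamma W$, which is well defined as $K\subseteq W$. The fiber over $\gamma W$ is $\gamma Wo$, of size $\kappa=[W:K]<\infty$. This gives (ii). For (iii) write $x=\gamma o$ and $y=\gamma eo$ with $e\in E$ and $\ell(e)=n$. By Lemma~\ref{lem:At}, $e=gt^n$ with $g\in W$, so $\pi(y)=\gamma gt^nW=\operatorname{par}^n(\gamma gW)=\operatorname{par}^n\pi(x)$.
\end{proof}

\begin{proposition}\label{prop:dc}
Condition \textup{(d)} implies \textup{(c)}.
\end{proposition}

\begin{proof}
Let $\pi:V\to V(T)$ be the given map, $v_0=\pi(o)$, and let $W$ be the stabilizer of $v_0$ in $\Gamma$. By equivariance $K\subseteq W$ and $Wo\subseteq\pi^{-1}(v_0)$ is finite, so $W$ is compact and open. Let $\operatorname{par}$ be the parent map toward the fixed end; it commutes with $\Gamma$. Let $\beta:V(T)\to\mathbb{Z}$ be the level function of $T$ with $\beta(v_0)=0$. For $g\in\Gamma$ the difference $\beta(gv)-\beta(v)$ takes the same value at $v$ and at $\operatorname{par}(v)$, so it is a constant $b(g)$, and $b:\Gamma\to\mathbb{Z}$ is a homomorphism. Choose $t$ with $tv_0=\operatorname{par}(v_0)$. Then $b(t)=1$, so $\Gamma=(\ker b)\langle t\rangle$,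 and $t^nv_0=\operatorname{par}^n(v_0)$ by induction, so $t^nWt^{-n}$ is the stabilizer of $\operatorname{par}^n(v_0)$. Since $W$ fixes $\operatorname{par}(v_0)$, we have $W\subseteq tWt^{-1}$.

If $b(g)=0$, then $v_0$ and $gv_0$ have the same level and a common ancestor, so $g\operatorname{par}^n(v_0)=\operatorname{par}^n(gv_0)=\operatorname{par}^n(v_0)$ for some $n$. Conversely an element fixing a vertex has $b=0$. Hence $\ker b=\bigcup_{n\ge0}t^nWt^{-n}$. This is a union of compact subgroups, so $\ker b\subseteq\Gamma^0$ by Lemma~\ref{lem:delta}. As $\delta$ is nontrivial on $\Gamma=(\ker b)\langle t\rangle$, we have $\delta(t)\ne1$, and $\delta(t)=[tWt^{-1}:W]\ge1$, so $\delta(t)>1$. Finally, if $gt^n\in\Gamma^0$ with $g\in\ker b$, then $\delta(t)^n=1$ and $n=0$; so $\Gamma^0=\ker b$.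
\end{proof}

Nonunimodularity is needed here: $\mathbb{Z}$ acting on the line satisfies (d), but has $\delta\equiv1$.

\subsection{Linear upward growth and $p_h=1$}

Assume (c), take $T,\pi,q,\kappa$ from Proposition~\ref{prop:tree}, and let $v_k=\operatorname{par}^k\pi(o)$ for $k\ge0$, a vertex of level $k$.

\begin{proposition}\label{prop:ca}
Condition \textup{(c)} implies $U_n\le\kappa(Ln+1)$ for all $n\ge1$.
\end{proposition}

\begin{proof}
By (iii), each step of a monotone path moves the image under $\pi$ to an ancestor or leaves it in place. So every $x\in U(o)$ has $\pi(x)=v_k$ with $k=\ell(x)\ge0$. If also $x\in B(o,n)$, then $k\le Ln$. Each fiber has $\kappa$ elements.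
\end{proof}

\begin{proposition}\label{prop:cb}
Condition \textup{(c)} implies $p_h=1$.
\end{proposition}

\begin{proof}
At $p=1$ the cluster of $o$ is $V$, which contains $t^no$ for all $n\ge0$ and is heavy; so $p_h\le1$. Fix $p<1$. We show that $\mathbf{w}(\mathcal{C}(o))<\infty$ almost surely.

\emph{Step 1: barriers.} On the tree a single closed edge stops the cluster. In $G$ an edge can jump $L$ levels and each tree vertex has $\kappa$ preimages, so the barrier must be thicker, but it is still of bounded size. For $k\ge0$ let
\[
D_k=\{x\in V:\ \operatorname{par}^j\pi(x)=v_k\text{ for some }j\ge0\},\qquad R_k=\pi^{-1}(\{v_{k+1},\dots,v_{k+L}\}).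
\]
Then $o\in D_k$ and $|R_k|=\kappa L$. We claim that every edge $xy$ with $x\in D_k$ and $y\notin D_k$ has $y\in R_k$. Let $\operatorname{par}^j\pi(x)=v_k$. If $\ell(y)\le\ell(x)$, then (iii) gives $\pi(x)=\operatorname{par}^n\pi(y)$ for some $n\ge0$, so $y\in D_k$, which is excluded. Hence $\pi(y)=\operatorname{par}^n\pi(x)$ with $1\le n\le L$. If $j\ge n$, then $\operatorname{par}^{j-n}\pi(y)=v_k$ and again $y\in D_k$. So $j<n$ and $\pi(y)=v_{k+n-j}$ with $1\le n-j\le L$, which proves the claim.

Levels on $R_k$ lie in $[k+1,k+L]$. If $k'\ge k+2L$, a vertex of $R_k$ and a vertex of $R_{k'}$ differ in level by at least $L+1$, so no edge is incident to both sets. Therefore the events ``all edges incident to $R_{2Li}$ are closed'', $i\ge0$, are independent, and each has probability at least $(1-p)^{\deg(G)\kappa L}>0$. Almost surely one of them occurs, and then $\mathcal{C}(o)\subseteq D_k$ for $k=2Li$ by the claim.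

\emph{Step 2: the cluster has a finite top.} For a cluster $\mathcal{C}$ let $\operatorname{Top}(\mathcal{C})$ be the set of its vertices of maximal level (empty if there is none). The set $D_k$ has no vertex above level $k$ and has $\kappa q^j$ vertices at level $k-j$. By Step 1, $\operatorname{Top}(\mathcal{C}(o))$ is almost surely nonempty and finite. This does not yet bound the weight: each level of $D_k$ has weight $\kappa q^jq^{k-j}=\kappa q^k$, so $\mathbf{w}(D_k)=\infty$.

\emph{Step 3: counting from the top.} The explicit computation of Example~\ref{ex:tree} is replaced by mass transport: every vertex sends mass $1$, spread evenly over the top of its cluster. Let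
\[
F(x,y)=\mathbb{E}_p\Bigl[\frac{1}{|\operatorname{Top}(\mathcal{C}(x))|};\ y\in\operatorname{Top}(\mathcal{C}(x)),\ |\operatorname{Top}(\mathcal{C}(x))|<\infty\Bigr].
\]
This function is invariant under the diagonal action, because $\mathbb{P}_p$ is $\Gamma$-invariant and each $\gamma$ shifts $\ell$ by a constant. Also $\sum_yF(o,y)\le1$. If $o\in\operatorname{Top}(\mathcal{C}(x))$, then $x\in\mathcal{C}(o)=\mathcal{C}(x)$, so Lemma~\ref{lem:mtp} gives
\[
\mathbb{E}_p\Bigl[\frac{\mathbf{w}(\mathcal{C}(o))}{|\operatorname{Top}(\mathcal{C}(o))|};\ o\in\operatorname{Top}(\mathcal{C}(o)),\ |\operatorname{Top}(\mathcal{C}(o))|<\infty\Bigr]=\sum_xF(x,o)\,\mathbf{w}(x)\le1 .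
\]
Thus almost surely, if $o$ lies in the top of its cluster and this top is finite, then $\mathcal{C}(o)$ is not heavy. Since $\mathbf{w}(\gamma C)=\delta(\gamma)\mathbf{w}(C)$, the same holds with any vertex $z$ in place of $o$, and almost surely for all $z$ at once. By Step 2 we may take $z\in\operatorname{Top}(\mathcal{C}(o))$, and $\mathcal{C}(z)=\mathcal{C}(o)$ is not heavy.
\end{proof}

\section{Finding trees and quadrants when (c) fails}\label{sec:embed}

\subsection{A transfer lemma}

In Examples~\ref{ex:product} and \ref{ex:horo} a quadrant or a branching tree is a subgraph of $G$. In general we construct such graphs from group elements, as $\varphi(i,j)=\sigma^it^jo$ for instance, and neighbors are then mapped only to vertices at bounded distance. This is enough.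

\begin{lemma}\label{lem:transfer}
Let $X$ be a connected, simple, countable graph with $p_c(X)<1$. Let $\varphi:V(X)\to V$ have fibers of size at most $M$, satisfy $d(\varphi(x),\varphi(y))\le R$ for all edges $xy$ of $X$ and some $R\ge1$, and let $h\circ\varphi$ be bounded below. Then $p_h(G,\Gamma)<1$.
\end{lemma}

\begin{proof}
For each edge $e=xy$ of $X$ fix a shortest path $\pi_e$ in $G$ from $\varphi(x)$ to $\varphi(y)$, viewed as a set of at most $R$ edges. We would like to call $e$ good when $\pi_e$ is open, but the paths overlap and these events are dependent. The remedy is to give each pair of an edge $e$ and an edge $f\in\pi_e$ its own coin.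

If $f\in\pi_e$, then $\varphi(x)$ and $\varphi(y)$ are within distance $R$ of a fixed endpoint of $f$. So $f$ lies on at most $J=(M|B(o,R)|)^2$ of the paths. Choose $\rho<1$ with $\rho^R>p_c(X)$, and let $Y_{e,f}$, for $f\in\pi_e$, be independent Bernoulli$(\rho)$ variables. Let $\omega(f)=\max\{Y_{e,f}:f\in\pi_e\}$, and $\omega(f)=0$ if $f$ lies on no path. The variables $\omega(f)$ depend on disjoint families of coins, so they are independent, and $p_f=P(\omega(f)=1)\le p:=1-(1-\rho)^J<1$. Opening each $\omega$-closed edge $f$ independently with probability $(p-p_f)/(1-p_f)$ turns $\omega$ into a Bernoulli$(p)$ configuration $\omega'\ge\omega$.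

Call $e$ good if $Y_{e,f}=1$ for all $f\in\pi_e$. These events are independent and have probability at least $\rho^R>p_c(X)$, so by the same coupling the good edges dominate Bernoulli$(\rho^R)$ percolation on $X$. Since $X$ is countable, some vertex $x_0$ has an infinite good cluster with positive probability. The image of this cluster under $\varphi$ lies in the $\omega'$-cluster of $\varphi(x_0)$, is infinite because fibers are finite, and consists of vertices of weight bounded below. So $\mathbb{P}_p(\mathcal{C}(\varphi(x_0))\text{ is heavy})>0$. As $\mathbb{P}_p$ is $\Gamma$-invariant and $\mathbf{w}(\gamma C)=\delta(\gamma)\mathbf{w}(C)$, the cluster of $o$ is heavy with the same probability, and $p_h\le p<1$.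
\end{proof}

The lower bound on $h\circ\varphi$ cannot be dropped: in Example~\ref{ex:tree} the descendants of $o$ form a subgraph with $p_c<1$, and $p_h=1$. The paths $\pi_e$ need not be monotone, and this freedom is why the argument does not have to control $U(o)$ itself. Below, the \emph{binary tree} is the graph on finite words $\varepsilon=\varepsilon_1\cdots\varepsilon_n$ in the letters $0,1$, with $\varepsilon$ joined to $\varepsilon0$ and $\varepsilon1$.

\subsection{Branching or merging}

Fix $t$ with $\delta(t)>1$ and a weight-preserving element $b$. Consider walkers who repeatedly climb by $t$ and who, before each climb, choose whether to sidestep by $b$. If different choices always lead to different vertices, we have a binary tree going up. If two different sequences of choices lead to the same vertex, then a sidestep at the bottom has been compensated by sidesteps higher up, that is, $b$ is a product of conjugates $t^i(\cdot)t^{-i}$ with $i\ge1$. When this happens for all $b$ in a compact set, we obtain the inclusion $W\subseteq tWt^{-1}$ of condition (c), although not yet the compactness of $W$.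

\begin{lemma}\label{lem:dichotomy}
Let $\delta(t)>1$ and let $A\subseteq\Gamma^0$ be compact with $1\in A=A^{-1}=KAK$. Then either $p_h<1$, or there is a compactly generated open subgroup $W$ with $A\subseteq W\subseteq\Gamma^0$ and $t^{-1}Wt\subseteq W$.
\end{lemma}

\begin{proof}
Put $A_i=t^iAt^{-i}$ and $P_k=A_1\cdots A_kA_k\cdots A_1$ for $k\ge1$. The sets $A_i$ are compact, open, symmetric and contain $1$, so the sets $P_k$ are open and increase with $k$. Note that $K\subseteq A$.

\emph{Case 1: some $b\in A$ lies in no $P_k$.} For a word $\varepsilon$ of length $n$ let $g_\varepsilon=b^{\varepsilon_1}t\,b^{\varepsilon_2}t\cdots b^{\varepsilon_n}t$ and $\varphi(\varepsilon)=g_\varepsilon o$. Then $h(\varphi(\varepsilon))=n\log\delta(t)\ge0$, and $d(\varphi(\varepsilon),\varphi(\varepsilon\eta))=d(o,b^\eta to)$ takes at most two values. We show that $\varphi$ is injective. Words with the same image have the same height and hence the same length. Suppose two distinct words of equal length have the same image. Canceling their common prefix, we get words $\eta,\eta'$ of the same length $k\ge0$ with $tg_\eta o=btg_{\eta'}o$, so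 $btg_{\eta'}\in tg_\eta K$. Moving all letters $t$ to the right,
\[
tg_\eta=(tb^{\eta_1}t^{-1})(t^2b^{\eta_2}t^{-2})\cdots(t^kb^{\eta_k}t^{-k})\,t^{k+1}\in A_1\cdots A_k\,t^{k+1},
\]
and the same holds for $tg_{\eta'}$. Hence
\[
b\in tg_\eta K(tg_{\eta'})^{-1}\subseteq A_1\cdots A_k\,(t^{k+1}Kt^{-k-1})\,A_k\cdots A_1\subseteq P_{k+1},
\]
because $t^{k+1}Kt^{-k-1}\subseteq A_{k+1}\subseteq A_{k+1}A_{k+1}$. This contradicts the choice of $b$. Lemma~\ref{lem:transfer}, applied to the binary tree, gives $p_h<1$.

\emph{Case 2: $A\subseteq\bigcup_kP_k$.} By compactness $A\subseteq P_k\subseteq\langle A_1,\dots,A_k\rangle$ for some $k\ge1$. Let $W=\langle A_0,\dots,A_{k-1}\rangle$. It is open, compactly generated, contains $A=A_0$, and lies in the normal subgroup $\Gamma^0$. The group $tWt^{-1}=\langle A_1,\dots,A_k\rangle$ contains $A_0$ as well as $A_1,\dots,A_{k-1}$, so it contains $W$.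
\end{proof}

In Example~\ref{ex:tree}, with $A=K$, Case 2 occurs with $k=1$ and $W=K$. In Example~\ref{ex:horo}, with $A=K$ and $to=(\operatorname{par}x,y')$, the second coordinate of every element of $A_i$, $i\ge1$, fixes $y'$ or a descendant of $y'$, and so fixes $y'$; any $b\in K$ that moves $y'$ puts us in Case 1.

\subsection{The noncompact case}

It remains to handle a noncompact $W$. The orbit $Wo$ is then an infinite set of vertices of weight $1$ with a transitive action, so Theorem~\ref{thm:DGRSY} settles the matter unless the orbit grows linearly. In that case $W$ is essentially $\mathbb{Z}$, as in Example~\ref{ex:product}, and we must combine the direction of this $\mathbb{Z}$ with the direction of $t$. To make ``essentially $\mathbb{Z}$'' precise we quote two results. A locally compact group with left Haar measure $\mu$, generated by a compact symmetric neighborhood $S$ of the identity, has \emph{polynomial growth} if $\mu(S^n)$ is bounded by a polynomial in $n$.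

\begin{theorem}[Losert \cite{Losert}]\label{thm:losert}
A compactly generated locally compact group of polynomial growth has a compact normal subgroup $N$ such that the quotient by $N$ is a Lie group.
\end{theorem}

The second result is the following consequence of Gromov's theorem on groups of polynomial growth and the Bass--Guivarc'h formula: \emph{an infinite finitely generated group of at most linear growth has an infinite cyclic subgroup of finite index.}

\begin{lemma}\label{lem:noncompact}
Let $W$ be a noncompact, compactly generated, open subgroup with $K\subseteq W\subseteq\Gamma^0$, and let $t\in\Gamma$ satisfy $\delta(t)>1$ and $t^{-1}Wt\subseteq W$. Then $p_h<1$.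
\end{lemma}

\begin{proof}
\emph{Step 1: the orbit as a transitive graph.} If $S_0$ is a compact generating set of $W$, then $S=K(S_0\cup S_0^{-1}\cup\{1\})K$ is a compact open generating set with $1\in S=S^{-1}=KSK$. Let $Y$ be the graph on $Wo$ in which distinct vertices $go$ and $g'o$ are adjacent if $g^{-1}g'\in S$; this does not depend on the representatives because $S=KSK$. The group $W$ acts transitively on $Y$ by automorphisms, and the ball of radius $n$ around $o$ in $Y$ is $S^no$. So $Y$ is connected and locally finite, and it is infinite because $W=WK$ is noncompact. The inclusion of $V(Y)$ in $V$ is injective, has height $0$ as $W\subseteq\Gamma^0$, and maps edges to pairs at distance at most $\max_{s\in S}d(o,so)$. If $\limsup|S^no|/n=\infty$, then Theorem~\ref{thm:DGRSY} and Lemma~\ref{lem:transfer} give $p_h<1$. Assume from now on that $|S^no|\le Cn$ for $n\ge1$.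

\emph{Step 2: a homomorphism to $\mathbb{Z}$.} The restriction of $\mu$ to the open subgroup $W$ is a left Haar measure, and $\mu(S^n)=|S^no|\,\mu(K)$ grows at most linearly. Let $N$ be as in Theorem~\ref{thm:losert}. The identity of $W/N$ has a neighborhood basis of open subgroups, the images of those of $W$. Open subgroups are closed, so the identity component of $W/N$ lies in all of them and is trivial; in a Lie group the identity component is open, so $W/N$ is discrete and $N$ is open. The group $W/N$ is generated by the finite image of $S$, and it is infinite since $N$ is compact and $W$ is not. The increasing open sets $S^k$ cover $W$, so $N\subseteq S^k$ for some $k$, and the ball of radius $n$ in $W/N$ has $\mu(S^nN)/\mu(N)\le\mu(S^{n+k})/\mu(N)$ elements, which is at most linear in $n$. Hence $W/N$ has an infinite cyclic subgroup of finite index. The intersection of its conjugates is normal, of finite index, and again infinite cyclic. Its preimage $W^+$ is an open normal subgroup of finite index $\nu$ in $W$, with a surjective homomorphism $\chi:W^+\to\mathbb{Z}$ whose kernel is $N$. We record: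
\begin{equation}\label{eq:star}
\text{if $g\in W^+$ lies in a compact subgroup of $\Gamma$, then $\chi(g)=0$.}
\end{equation}
Indeed, if $H$ is that subgroup, then $H\cap W^+$ is compact because $W^+$ is closed in $\Gamma$; it meets finitely many cosets of the open group $N$, so $\chi(H\cap W^+)$ is a finite subgroup of $\mathbb{Z}$.

\emph{Step 3: conjugation by $t$ multiplies $\chi$ by an integer.} Let $\psi(g)=t^{-1}gt$, an endomorphism of $W$. It need not preserve $W^+$, so we choose an element whose whole $\psi$-orbit stays in $W^+$. Take $\sigma_0\in W^+$ with $\chi(\sigma_0)=1$ and put $\sigma=\sigma_0^\nu$, so $\chi(\sigma)=\nu$. Since $W/W^+$ has order $\nu$, we have $\psi^j(\sigma)=\psi^j(\sigma_0)^\nu\in W^+$ for all $j\ge0$. Consequently all $\psi^j(\sigma)$ lie in the subgroup $W^{++}=W^+\cap\psi^{-1}(W^+)$, on which both $\chi$ and $\chi\circ\psi$ are defined. If $g\in W^{++}$ and $\chi(g)=0$, then $\psi(g)\in W^+$ lies in the compact group $t^{-1}Nt$, so $\chi(\psi(g))=0$ by \eqref{eq:star}. Thus $\chi\circ\psi$ factors through $\chi(W^{++})$, a nonzero subgroup of $\mathbb{Z}$, and therefore $\chi\circ\psi=\lambda\chi$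 on $W^{++}$ for some $\lambda\in\mathbb{Q}$. By induction
\[
\chi(\psi^j(\sigma))=\lambda^j\nu\in\mathbb{Z}\qquad(j\ge0).
\]
Every power of the denominator of $\lambda$ divides $\nu$, so $\lambda\in\mathbb{Z}$. Also $\lambda\ne0$: otherwise $\psi(\sigma)\in N$, so $\sigma$ lies in the compact group $tNt^{-1}$, and \eqref{eq:star} contradicts $\chi(\sigma)=\nu$.

\emph{Step 4a: $|\lambda|=1$ gives a quadrant.} Let $\varphi(i,j)=\sigma^it^jo$ on $\mathbb{N}^2$. The height is $j\log\delta(t)\ge0$. Steps in $j$ have length $d(o,to)$. Steps in $i$ have length $d(t^jo,\sigma t^jo)=d(o,\psi^j(\sigma)o)$, and this is bounded because $\chi(\psi^j(\sigma))=\pm\nu$ places $\psi^j(\sigma)$ in the compact set $\sigma N\cup\sigma^{-1}N$. The height determines $j$. If $\sigma^it^jo=\sigma^{i'}t^jo$, then $\sigma^{i-i'}\in W^+$ lies in the compact group $t^jKt^{-j}$, so $(i-i')\nu=0$ by \eqref{eq:star}. Hence $\varphi$ is injective and Lemma~\ref{lem:transfer} applies.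

\emph{Step 4b: $|\lambda|\ge2$ gives a binary tree.} Now the elements $\psi^j(\sigma)$ leave every compact set, and the map of Step 4a is useless; instead the growth of $\lambda^j$ separates words, as in the uniqueness of digit expansions. For a word $\varepsilon$ of length $n$ let $g_\varepsilon=\sigma^{\varepsilon_1}t\cdots\sigma^{\varepsilon_n}t$ and $\varphi(\varepsilon)=g_\varepsilon o$. The height is $n\log\delta(t)\ge0$ and determines $n$, and edges are mapped to pairs at distance $d(o,to)$ or $d(o,\sigma to)$. Moving all letters $t$ to the left,
\[
g_\varepsilon=t^nv_\varepsilon,\qquad v_\varepsilon=\psi^n(\sigma)^{\varepsilon_1}\psi^{n-1}(\sigma)^{\varepsilon_2}\cdots\psi(\sigma)^{\varepsilon_n}\in W^+,\qquad \chi(v_\varepsilon)=\nu\sum_{i=1}^n\varepsilon_i\lambda^{n-i+1}.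
\]
If $\varepsilon,\varepsilon'$ have length $n$ and the same image, then $v_\varepsilon^{-1}v_{\varepsilon'}\in K\cap W^+$, so $\chi(v_\varepsilon)=\chi(v_{\varepsilon'})$ by \eqref{eq:star}. This reads $\sum_{k=1}^n\eta_k\lambda^k=0$ with $\eta_k=\varepsilon_{n-k+1}-\varepsilon'_{n-k+1}\in\{-1,0,1\}$. If some $\eta_k$ is nonzero, take the least such $k$ and divide by $\lambda^k$; then $\lambda$ divides $\eta_k=\pm1$, which is impossible. So $\varphi$ is injective and Lemma~\ref{lem:transfer} applies.
\end{proof}

\begin{remark}
Example~\ref{ex:product} has $\lambda=1$. The case $\lambda=2$ also occurs. Let $H$ be the group of affine maps of $\mathbb{R}$ generated by $\sigma(u)=u+1$ and $\tau(u)=u/2$, so that $\tau^{-1}\sigma\tau=\sigma^2$, and let $g\in H$ have slope $2^{-b(g)}$. Take the pairs $(x,g)\in T_q\times H$ with $\ell(x)=b(g)$ as vertices, and join $(x,g)$ to $(x,g\sigma)$ and to $(\operatorname{par}x,g\tau)$. Let $\Gamma$ consist of the pairs $(\alpha,g')\in\mathrm{Aut}(T_q,\xi)\times H$ in which $\alpha$ shifts levels by $b(g')$, acting by $(x,g)\mapsto(\alpha x,g'g)$. For $o=(x,1)$, the product $W$ of the stabilizer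 of $x$ with $\langle\sigma\rangle$, and $t=(\alpha,\tau)$ with $\alpha x=\operatorname{par}x$, the hypotheses of Lemma~\ref{lem:noncompact} hold and conjugation by $t$ squares $\sigma$.
\end{remark}

Lemmas~\ref{lem:dichotomy} and \ref{lem:noncompact} combine as follows, since the group $W$ of Lemma~\ref{lem:dichotomy} contains $K$.

\begin{corollary}\label{cor:compactW}
Let $\delta(t)>1$ and let $A\subseteq\Gamma^0$ be compact with $1\in A=A^{-1}=KAK$. Then either $p_h<1$, or there is a compact open subgroup $W$ with $A\subseteq W\subseteq\Gamma^0$ and $t^{-1}Wt\subseteq W$.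
\end{corollary}

\subsection{From $p_h=1$ to (c)}

\begin{proposition}\label{prop:bc}
If \textup{(c)} fails, then $p_h<1$.
\end{proposition}

\begin{proof}
\emph{Rank $r\ge2$.} We show that $p_h<1$ always holds. Choose $t_1,t_2\in\Gamma$ such that $\log\delta(t_1)$ and $\log\delta(t_2)$ are positive and linearly independent over $\mathbb{Q}$. The natural candidate for a quadrant is $\varphi(i,j)=t_1^it_2^jo$. Its heights $i\log\delta(t_1)+j\log\delta(t_2)$ are nonnegative and distinct, so $\varphi$ is injective, and steps in $j$ have length $d(o,t_2o)$. The difficulty is that $t_1$ and $t_2$ need not commute: steps in $i$ have length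
\[
d(o,t_2^{-j}t_1t_2^jo)=d(o,t_1c_jo),\qquad c_j=t_1^{-1}t_2^{-j}t_1t_2^j ,
\]
and we must bound the commutators $c_j$. Let $c=c_1\in\Gamma^0$ and apply Corollary~\ref{cor:compactW} with $t=t_2$ and $A=K\cup KcK\cup Kc^{-1}K$. Either $p_h<1$, or there is a compact subgroup $W\ni c$ with $t_2^{-1}Wt_2\subseteq W$. In the second case, $t_1^{-1}t_2^{-1}t_1=ct_2^{-1}$ gives $c_j=(ct_2^{-1})^jt_2^j$, hence $c_0=1$ and $c_{j+1}=c\,(t_2^{-1}c_jt_2)$, and $c_j\in W$ for all $j$ by induction. As $t_1W$ is compact, the steps in $i$ have bounded length, and Lemma~\ref{lem:transfer} gives $p_h<1$.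

\emph{Rank $r=1$.} Choose $t$ with $\ell(t)=1$, so $\delta(t)>1$ and $\Gamma=\Gamma^0\langle t\rangle$, and apply Corollary~\ref{cor:compactW} with the set $A(t)$ of Lemma~\ref{lem:At}. Suppose $p_h<1$ does not hold. Then there is a compact open subgroup $W$ with $A(t)\subseteq W\subseteq\Gamma^0$ and $W\subseteq tWt^{-1}$. By Lemma~\ref{lem:At}, $E\subseteq\bigcup_nWt^n$, so $W$ and $t$ generate $\Gamma$. The increasing union $Q=\bigcup_{n\ge0}t^nWt^{-n}$ is a subgroup of $\Gamma^0$ with $tQt^{-1}=Q$. Hence $Q\langle t\rangle$ is a subgroup containing $W$ and $t$, and $\Gamma=Q\langle t\rangle$. An element $gt^n$ with $g\in Q$ has level $n$, so $\Gamma^0=Q$. Thus (c) holds.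
\end{proof}

\section{Counting upward level by level}\label{sec:count}

\subsection{Two sources of quadratic growth}

Call an edge \emph{flat} if its endpoints have equal weight, and let the \emph{flat component} of $x$ be its component in the graph of flat edges. Since each $\gamma$ multiplies all weights by one constant, $\Gamma$ permutes the flat components transitively, and $\gamma U(x)=U(\gamma x)$.

\begin{lemma}\label{lem:quad}
If $r\ge2$, or if the flat components are infinite, then $U_n'\ge\binom{n+2}{2}$ for all $n$.
\end{lemma}

\begin{proof}
Let $r\ge2$. The finite symmetric set $\log\delta(E)$ generates $\Lambda$, so there are $e_1,e_2\in E$ with $\log\delta(e_1),\log\delta(e_2)$ positive and linearly independent over $\mathbb{Q}$. The vertex $e_1^ie_2^jo$ is the endpoint of the monotone path $o,e_1o,\dots,e_1^io,e_1^ie_2o,\dots,e_1^ie_2^jo$ of length $i+j$. For $i+j\le n$ these $\binom{n+2}2$ vertices have distinct heights.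

Let the flat components be infinite, and take $e\in E$ with $\delta(e)>1$. The vertex $e^jo$ is reached by a monotone path of length $j$. Its flat component is infinite, connected and locally finite, so it has vertices at every distance from $e^jo$, and at least $n-j+1$ of its vertices are reached from $e^jo$ by flat paths of length at most $n-j$. Different $j$ give different heights, so $U_n'\ge\sum_{j=0}^n(n-j+1)=\binom{n+2}2$.
\end{proof}

\subsection{The slices of $U(x)$}

For the rest of this section $r=1$ and every flat component has $f<\infty$ vertices. Let $\Sigma=\{\ell(e):e\in E,\ \ell(e)>0\}$ be the set of upward step sizes, so $L=\max\Sigma$. Since $E=E^{-1}$ generates $\Gamma$, the set $\Sigma$ generates $\mathbb{Z}$, so $\gcd\Sigma=1$ and there is $k_0\ge1$ such that every integer $s\ge k_0$ is a sum of elements of $\Sigma$. Put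
\[
U(x;m)=\{y\in U(x):\ell(y)=m\},\qquad u_k=|U(o;k)|\quad(k\ge0).
\]
Then $\gamma U(x;m)=U(\gamma x;m+\ell(\gamma))$, so $|U(x;\ell(x)+k)|=u_k$ for every $x$. If $y\in U(x)$, then $U(y;m)\subseteq U(x;m)$, by concatenating paths. The whole section exploits this inclusion between two sets whose sizes are terms of the same sequence.

The sequence $(u_k)$ need not be monotone. On the vertex set of $T_q$, with the group of Example~\ref{ex:tree}, join each $v$ to $\operatorname{par}^2v$ and $\operatorname{par}^3v$ only; this graph is connected, as $v$ and $\operatorname{par}v$ are both adjacent to $\operatorname{par}^3v$, and it has $\Sigma=\{2,3\}$, $u_0=1$, $u_1=0$ and $u_k=1$ for $k\ge2$. Monotonicity holds after a delay of $k_0$.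

\begin{lemma}\label{lem:slices}
For all $k\ge0$ and $n\ge1$,
\begin{equation}\label{eq:compare}
\sum_{j=0}^ku_j\le U'_{f(k+1)}\qquad\text{and}\qquad U_n\le\sum_{j=0}^{Ln}u_j .
\end{equation}
In particular $u_k<\infty$. Moreover $u_j\ge u_k$ whenever $j\ge k+k_0$.
\end{lemma}

\begin{proof}
A monotone path from $o$ to a vertex of level at most $k$ has at most $k$ strictly increasing steps and at most $k+1$ flat segments. Each flat segment can be replaced by a path of length at most $f-1$ in the same flat component. The new path is monotone and has length at most $k+(k+1)(f-1)\le f(k+1)$. This is the first inequality, and $U'_n\le|B(o,n)|<\infty$. The second holds because vertices of $U(o)\cap B(o,n)$ have levels in $[0,Ln]$. If $j-k\ge k_0$, write $j-k=\ell(e_1)+\dots+\ell(e_i)$ with $e_1,\dots,e_i\in E$ of positive level. Then $y=e_1\cdots e_io\in U(o;j-k)$, and $U(y;j)\subseteq U(o;j)$ gives $u_k\le u_j$.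
\end{proof}

\subsection{The gap}

By \eqref{eq:compare}, bounded $u_k$ means linear upward growth. We show that unbounded $u_k$ forces quadratic growth. The idea is that once the inclusion $U(y;m)\subseteq U(x;m)$ is an equality on $L$ consecutive levels, it is an equality on all higher levels, because no monotone path can jump over $L$ consecutive levels. So the total size of $L$ consecutive slices either stabilizes for good or keeps increasing at a linear rate.

\begin{proposition}\label{prop:gap}
Either $(u_k)$ is bounded, or there is $c>0$ with $U'_n\ge cn^2$ for all $n\ge1$.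
\end{proposition}

\begin{proof}
For $k\ge0$ let
\[
Z_k(x)=\{y\in U(x):\ \ell(x)+k\le\ell(y)<\ell(x)+k+L\},\qquad z_k=|Z_k(x)|=\sum_{i=0}^{L-1}u_{k+i}.
\]
On a monotone path from $x$ to a level $m\ge\ell(x)+k$, the first vertex of level at least $\ell(x)+k$ lies in $Z_k(x)$, since steps raise the level by at most $L$. Hence
\begin{equation}\label{eq:window}
U(x;m)=\bigcup_{y\in Z_k(x)}U(y;m)\qquad(m\ge\ell(x)+k).
\end{equation}
For each $s\in\Sigma$ fix an edge $xy$ with $\ell(y)-\ell(x)=s$. Then $Z_k(y)\subseteq Z_{k+s}(x)$, so $z_{k+s}\ge z_k$.

Suppose first that $z_{k+s}=z_k$ for some $k$ and all $s\in\Sigma$. For an edge $xy$ as above, $Z_k(y)=Z_{k+s}(x)$, and \eqref{eq:window}, applied to $y$ with $k$ and to $x$ with $k+s$, gives $U(y;m)=U(x;m)$ for $m\ge\ell(y)+k$. Thus $u_{j+s}=u_j$ for $j\ge k$. The sequence $(u_j)$ is finite-valued and eventually periodic, hence bounded.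

Otherwise, for every $k$ there is $s\in\Sigma$ with $z_{k+s}\ge z_k+1$. Starting from $k^{(0)}=0$, where $z_0\ge u_0\ge1$, we obtain integers $k^{(i)}\le Li$ with $z_{k^{(i)}}\ge i+1$. For $k\ge k_0$ put $i=\lfloor(k-k_0)/L\rfloor$. Then $k\ge k^{(i)}+k_0$, and Lemma~\ref{lem:slices}, applied term by term, gives $z_k\ge z_{k^{(i)}}\ge i+1\ge(k-k_0)/L$. Each $u_j$ occurs in at most $L$ of the sums $z_k$, so
\[
\sum_{j=0}^mu_j\ge\frac1L\sum_{k=k_0}^{m-L+1}z_k\ge\frac1{L^2}\sum_{k=k_0}^{m-L+1}(k-k_0)\ge c_1m^2
\]
for some $c_1>0$ and all large $m$. With $m=\lfloor n/f\rfloor-1$, the first inequality in \eqref{eq:compare} gives $U'_n\ge c_1(n/f-2)^2$ for large $n$. Since $U'_n\ge1$ for all $n$, the bound $U_n'\ge cn^2$ holds for all $n\ge1$ with a suitable $c>0$.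
\end{proof}

\subsection{From bounded slices to (c)}

In Example~\ref{ex:tree} the slice $U(o;m)$ is the single vertex $\operatorname{par}^m(o)$, ancestral rays of different vertices merge, and the groups in (c) are the stabilizers of the slices. The same picture holds whenever the slices have bounded size.

\begin{proposition}\label{prop:ac}
If $(u_k)$ is bounded, then \textup{(c)} holds.
\end{proposition}

\begin{proof}
\emph{Merging.} Let $u^*=\max_ku_k=u_{k_1}$ and $k_2=k_1+k_0\ge1$. By Lemma~\ref{lem:slices}, $u_j=u^*\ge u_0\ge1$ for all $j\ge k_2$. If $y\in U(x)$ and $m\ge\ell(y)+k_2$, then also $m\ge\ell(x)+k_2$, so $U(y;m)\subseteq U(x;m)$ are two sets of size $u^*$. Thus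
\begin{equation}\label{eq:merge1}
y\in U(x)\ \Longrightarrow\ U(y;m)=U(x;m)\quad\text{for all }m\ge\ell(y)+k_2 .
\end{equation}
Of two adjacent vertices, one lies in $U$ of the other. Since $G$ is connected, applying \eqref{eq:merge1} along a path gives, for all $x,y\in V$,
\begin{equation}\label{eq:merge2}
U(x;m)=U(y;m)\quad\text{for all large }m .
\end{equation}

\emph{Stabilizers of slices.} Fix $t$ with $\ell(t)=1$; then $\delta(t)>1$ and $\Gamma=\Gamma^0\langle t\rangle$. By \eqref{eq:merge2} there is $m_0\ge k_2$ with $U(to;m)=U(o;m)$ for all $m\ge m_0$. For $m\ge m_0$ let $W_m$ be the setwise stabilizer in $\Gamma$ of the nonempty finite set $U(o;m)$. It contains the pointwise stabilizer with finite index, so it is compact and open, and $W_m\subseteq\Gamma^0$ by Lemma~\ref{lem:delta}. These groups have three properties.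
\begin{itemize}
\item $tW_mt^{-1}=W_{m+1}$, since $tU(o;m)=U(to;m+1)=U(o;m+1)$.
\item $W_m\subseteq W_{m+k_2}$. Let $\gamma\in W_m$, $y\in U(o;m)$ and $m'=m+k_2$. Then $\gamma y\in U(o;m)$, and \eqref{eq:merge1}, used for $y$ and for $\gamma y$, gives $\gamma U(o;m')=\gamma U(y;m')=U(\gamma y;m')=U(o;m')$.
\item Every $\gamma\in\Gamma^0$ lies in $W_m$ for all large $m$, since $\gamma U(o;m)=U(\gamma o;m)=U(o;m)$ for large $m$ by \eqref{eq:merge2}.
\end{itemize}

\emph{The group $W$.} Condition (c) asks for an inclusion after one conjugation by $t$, and the second property provides one only after $k_2$ conjugations. We absorb the delay by stabilizing $k_2$ consecutive slices. Let $W=\bigcap_{m_0\le m<m_0+k_2}W_m$, a compact open subgroup of $\Gamma^0$. By the first property $t^nWt^{-n}=\bigcap_{m_0+n\le m<m_0+n+k_2}W_m$. We have $W\subseteq W_m$ for $m_0<m<m_0+k_2$ by definition, and $W\subseteq W_{m_0}\subseteq W_{m_0+k_2}$ by the second property, so $W\subseteq tWt^{-1}$. By the third property every $\gamma\in\Gamma^0$ lies in $t^nWt^{-n}$ for large $n$. So $\Gamma^0=\bigcup_{n\ge0}t^nWt^{-n}$, and (c) holds.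
\end{proof}

\section{Proofs of the theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:tree} and \ref{prop:dc} give (c)$\Leftrightarrow$(d). Propositions~\ref{prop:cb} and \ref{prop:bc} give (c)$\Leftrightarrow$(b). Proposition~\ref{prop:ca} gives (c)$\Rightarrow$(a). Assume (a). Then $U'_n\le U_n\le Cn$, so by Lemma~\ref{lem:quad} the rank is $1$ and flat components are finite, by Proposition~\ref{prop:gap} the sequence $(u_k)$ is bounded, and Proposition~\ref{prop:ac} gives (c). Since $p_h\le1$ (at $p=1$ the cluster $V$ contains the vertices $t^no$ with $\delta(t)>1$), the failure of (b) means $p_h<1$.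
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(1) If $r\ge2$ or the flat components are infinite, Lemma~\ref{lem:quad} gives $U'_n\ge n^2/2$. Otherwise Proposition~\ref{prop:gap} applies: either $U_n'\ge cn^2$, or $u_k\le u^*$ for all $k$ and $U_n\le u^*(Ln+1)\le u^*(L+1)n$ by \eqref{eq:compare}.

(2) The topology of pointwise convergence, the Haar measure, the weights and $\delta$ are defined from the action of $\Gamma$ on $V$, so (c) does not involve the edges; neither does (d). Let $G'$ be another connected, locally finite graph on $V$ with $\Gamma$-invariant edge set. A permutation of $V$ that is a pointwise limit of automorphisms of $G$ is an automorphism of $G$, so $\Gamma$ is closed in the group of all permutations of $V$, and hence in $\mathrm{Aut}(G')$. Theorem~\ref{thm:main} applies to both $(G,\Gamma)$ and $(G',\Gamma)$ with the same condition (c).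

(3) If $p_h=1$, then (c) holds, so $\delta(\Gamma)=\delta(t)^{\mathbb{Z}}$, and $\delta(t)$ is an integer $q\ge2$ by Proposition~\ref{prop:tree}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DGRSY}
Duminil-Copin, Goswami, Raoufi, Severo and Yadin,
Duke Math. J. \textbf{169} (2020), 3539--3563.

\bibitem{Losert}
Losert,
Math. Z. \textbf{195} (1987), 109--117.

\bibitem{TT}
Grigory Terlov and \'Ad\'am Tim\'ar,
\emph{Weighted-amenability and percolation},
arXiv:2502.02560 (2025).

\end{thebibliography}
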